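# Compactness of the space of degree $d$ hypersurfaces in the inner Wasserstein distances

## 1. Two Hölder bounds for the distance $W_q^{\mathrm{in}}$

**Theorem A.** Let $n\ge1$ and $d\ge2$ be integers, let $N=\binom{n+d}{d}-1$, and let $P_{n,d}=\mathbb P(\mathbb C[z_0,\dots,z_n]_{(d)})\cong\mathbb{CP}^N$ be the space of degree $d$ forms up to scalars, with Fubini–Study distance $\mathrm d_{\mathrm{FS}}$. For $P\in P_{n,d}$ let $\mu_P$ be the normalized volume measure of its zero set in $\mathbb{CP}^n$, counted with multiplicity, let $W_q$ be the $q$-Wasserstein distance, and let $W_q^{\mathrm{in}}(P_0,P_1)$ be the infimum of the $W_q$-lengths of $q$-absolutely continuous curves of such measures joining $\mu_{P_0}$ to $\mu_{P_1}$ (Definitions 1–3 below). There are $c,C>0$ depending only on $n,d$ such that for all $q\in[1,\infty)$ and all $P_0,P_1\in P_{n,d}$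
$$c\,\mathrm d_{\mathrm{FS}}(P_0,P_1)\le W_1(\mu_{P_0},\mu_{P_1})\le W_q^{\mathrm{in}}(P_0,P_1)\le C\,\mathrm d_{\mathrm{FS}}(P_0,P_1)^{1/(dq)}.$$
Hence $W_q^{\mathrm{in}}$ induces the usual topology of $\mathbb{CP}^N$, and $(P_{n,d},W_q^{\mathrm{in}})$ is compact for every $q\in[1,\infty)$. For $n=1$ the exponent $1/(dq)$ may be replaced by $1/d$. No exponent larger than $1/d$ is possible for any $n,d,q$; so $1/d$ is optimal for $q=1$ (all $n$) and for $n=1$ (all $q$).

**Theorem B (supplement, not used for Theorem A).** Define $W_\infty^{\mathrm{in}}$ like $W_q^{\mathrm{in}}$, with $W_\infty$-Lipschitz curves. There are $\alpha=\alpha(n,d)\in(0,1/d]$ and $C$ such that $W_q^{\mathrm{in}}\le W_\infty^{\mathrm{in}}\le C\,\mathrm d_{\mathrm{FS}}^{\alpha}$ for all $q\in[1,\infty]$. In particular $(P_{n,d},W_\infty^{\mathrm{in}})$ is also compact.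

The problem behind this comes from Adam Parusiński and Armin Rainer, "Perturbation theory of polynomials and linear operators", arXiv:2308.01299 (2023): for which $q\ge1$ is $(P_{n,d},W_q^{\mathrm{in}})$ compact, and is it always compact for $q=2$? Theorem A says: for every $q\in[1,\infty)$, all $n\ge 1$ and all $d\ge2$, so in particular for $q=2$. Among the facts known about this space, and not used below, is that for some $e(n)\in\mathbb N$, with $e(1)=1$ allowed, it is compact for $1\le q<e(n)d/(e(n)d-1)$.

In plain words, we deform one hypersurface into another and pay for moving the mass of its zero set. The mass must be the mass of a hypersurface of degree $d$ at every moment. Could this constraint make two polynomials with nearly equal coefficients far apart? The danger is near the hypersurfaces with singularities or multiple components, where zero sets move very fast. The upper bound in Theorem A says that there is no such effect, uniformly. Compactness is then immediate: the identity from $(\mathbb{CP}^N,\mathrm d_{\mathrm{FS}})$ to $(P_{n,d},W_q^{\mathrm{in}})$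 is continuous and its source is compact.

## 2. Zero-set measures, Wasserstein distances and inner length

Write $V=\mathbb C[z_0,\dots,z_n]_{(d)}$, let $\mathbb S\subset\mathbb C^{n+1}$ be the unit sphere, and put $\|P\|=\max_{\mathbb S}|P|$. We give $\mathbb{CP}^n$ the quotient metric of $\mathbb S$, so $\mathrm d([z],[w])=\arccos|\langle z,w\rangle|$ for $z,w\in\mathbb S$, the diameter is $\pi/2$, and $T_{[z]}\mathbb{CP}^n\cong z^\perp$. Let $\omega$ be the Kähler form, $J$ the complex structure and $g$ the metric. Another normalization of the metric only changes constants. On $V$ we fix once and for all the Hermitian product that defines $\mathrm d_{\mathrm{FS}}$ on $P_{n,d}$, so that $\mathrm d_{\mathrm{FS}}$ is the angle in $[0,\pi/2]$. The letters $c,C$ denote positive constants that depend only on $n,d$, never on $q$, and may change from line to line. For $P\in V\setminus\{0\}$ the number $|P|([z])=|P(z)|$, $z\in\mathbb S$, is a well-defined function on $\mathbb{CP}^n$, and $\mu_P$ means $\mu_{[P]}$.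

**Definition 1.** If the zero set of $P$ has irreducible components $Z_i$ with multiplicities $m_i$, so that $\sum_i m_i\deg Z_i=d$, then
$$\mu_P=\frac1{d\,\mathrm{vol}(\mathbb{CP}^{n-1})}\sum_i m_i\,\mathcal H^{2n-2}|_{Z_i}.$$

For $n=1$ this is $\frac1d\sum\delta_x$ over the roots $x$ with multiplicity. For instance $z_0z_1$ gives two atoms of mass $\frac12$, and $z_1^2$ gives one atom of mass $1$. For $n=2$, $d=3$, the form $z_1^2z_2$ puts mass $\frac23$ uniformly on the line $z_1=0$ and $\frac13$ on the line $z_2=0$.

**Definition 2.** For $1\le q<\infty$, $W_q(\mu,\nu)=\inf_\pi\big(\int \mathrm d(x,y)^q\,d\pi(x,y)\big)^{1/q}$ over all couplings $\pi$ of $\mu$ and $\nu$, and $W_\infty(\mu,\nu)=\inf_\pi\,\mathrm{ess\,sup}_\pi\,\mathrm d$.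

Since $\mathbb{CP}^n$ is compact, all moments are finite. We use these textbook facts. First, $W_q$ increases with $q$. If $T_*\mu=\nu$, then $W_q(\mu,\nu)\le\|\mathrm d(x,T(x))\|_{L^q(\mu)}$. By Kantorovich duality, $\int f\,d(\mu-\nu)\le W_1(\mu,\nu)$ when $f$ is $1$-Lipschitz. For $q<\infty$, $W_q$ metrizes weak convergence on a compact space. This last fact fails for $W_\infty$: if $x\ne y$, then $(1-\varepsilon)\delta_x+\varepsilon\delta_y\to\delta_x$ weakly, while the only coupling with $\delta_x$ gives $W_\infty=\mathrm d(x,y)$ for every $\varepsilon>0$.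

**Definition 3.** A curve $t\mapsto\mu_t$, $t\in[0,1]$, is in $AC^q$ if there is $g\in L^q([0,1])$ with $W_q(\mu_s,\mu_t)\le\int_s^tg$ for $s\le t$; then the metric derivative $|\dot\mu_t|=\lim_{h\to0}W_q(\mu_{t+h},\mu_t)/|h|$ exists for a.e. $t$. A curve $\gamma:[0,1]\to P_{n,d}$ is $q$-absolutely continuous if $t\mapsto\mu_{\gamma(t)}$ is in $AC^q$, its length is $L_q(\gamma)=\int_0^1|\dot\mu_{\gamma(t)}|\,dt$, and $W_q^{\mathrm{in}}(P_0,P_1)=\inf_\gamma L_q(\gamma)$ over such curves from $P_0$ to $P_1$. For $q=\infty$ one uses curves that are Lipschitz for $W_\infty$.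

A curve of length $\ell$ joins measures at $W_q$-distance at most $\ell$, so $W_q^{\mathrm{in}}\ge W_q\ge W_1$. Reversing and concatenating curves shows that $W_q^{\mathrm{in}}$ is symmetric and satisfies the triangle inequality, a priori with values in $[0,\infty]$.

The definition asks for a speed in $L^q$ in time, but the length is only an $L^1$ quantity in time. The following lemma says that the $L^q$ condition in time costs nothing.

**Lemma 1 (reparametrization).** Let $1\le q\le\infty$, let $\gamma:[0,1]\to P_{n,d}$, and let $g\ge0$ in $L^1([0,1])$ satisfy $W_q(\mu_{\gamma(s)},\mu_{\gamma(t)})\le\int_s^tg$ for all $s\le t$. Then $W_q^{\mathrm{in}}(\gamma(0),\gamma(1))\le\int_0^1g$.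

*Proof.* Let $\kappa>0$ and $\tau(t)=\int_0^t(\kappa+g)$. This is a homeomorphism of $[0,1]$ onto $[0,\tau(1)]$; let $\sigma$ be its inverse. For $a\le b$ we get $W_q(\mu_{\gamma(\sigma(a))},\mu_{\gamma(\sigma(b))})\le\int_{\sigma(a)}^{\sigma(b)}g\le b-a$. Rescaled to $[0,1]$, the curve $\gamma\circ\sigma$ is $\tau(1)$-Lipschitz in $W_q$. It is therefore $q$-absolutely continuous, of length at most $\tau(1)=\kappa+\int_0^1g$. Let $\kappa\to0$. $\square$

## 3. Points on the sphere: the case $n=1$ by hand

For $n=1$ the inner distance is no larger than the outer one. Let $\mu_{P_0}=\frac1d\sum\delta_{x_i}$ and $\mu_{P_1}=\frac1d\sum\delta_{y_i}$. Couplings come from doubly stochastic matrices, and by Birkhoff's theorem these are convex combinations of permutation matrices. Hence, after renumbering, $W_q(\mu_{P_0},\mu_{P_1})^q=\frac1d\sum_i\mathrm d(x_i,y_i)^q$. Move $x_i$ to $y_i$ along a minimal geodesic at constant speed. At each time the $d$ points are the roots of a form, and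
$$W_q(\mu_s,\mu_t)\le\Big(\tfrac1d\sum_i|t-s|^q\,\mathrm d(x_i,y_i)^q\Big)^{1/q}=|t-s|\,W_q(\mu_{P_0},\mu_{P_1}).$$
So $W_q^{\mathrm{in}}=W_q$ when $n=1$. Since roots depend continuously on the form, $[P]\mapsto\mu_P$ is weakly continuous, and compactness follows for all $q<\infty$. The argument uses that any $d$ points are the roots of a form. For $n\ge2$, nothing in the construction of an optimal transport keeps the intermediate measures among the measures $\mu_P$.

Now look instead at a straight segment in coefficient space, the only kind of path available for all $n$. Take $P_t=z_1^d-tz_0^d$. Its roots $[1:\zeta t^{1/d}]$, $\zeta^d=1$, are at distance $\arctan(t^{1/d})$ from $[1:0]$, and each moves radially at speed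
$$\frac{1}{d}\,\frac{t^{1/d-1}}{1+t^{2/d}}.$$
For small $h$ the optimal matching between times $t$ and $t+h$ pairs each root with the nearest one, so this is also the metric derivative in every $W_q$. It lies in $L^q$ in time near $t=0$ exactly when $q(1-\frac1d)<1$, that is $q<d/(d-1)$. So the most direct plan, to prove that segments with their own parameter are in $AC^q$, stops at $q=d/(d-1)$, and for $q=2$ it fails for every $d\ge2$. The length of this curve on $[0,t]$ is nevertheless $\arctan(t^{1/d})$, which is small. By Lemma 1, only the integral over time of the $W_q$-speed matters.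

## 4. Normal speed and transport of smooth hypersurfaces

For $P\in V$ let $\partial P=(\partial_0P,\dots,\partial_nP)$ be the complex gradient and $dP(z)w=\sum_i\partial_iP(z)w_i$. Euler's identity says $dP(z)z=d\cdot P(z)$. Put
$$\hat\Delta=\{P\in V:\ \exists z\in\mathbb S,\ \partial P(z)=0\}.$$
By Euler's identity $\partial P(z)=0$ forces $P(z)=0$, so $\hat\Delta$ consists of $0$ and the cone over the discriminant locus $\Delta_{n,d}$ of singular or non-reduced forms. By elimination theory it is a closed complex algebraic subset of $V$. It is proper, because the gradient of $\sum z_i^d$ has entries $dz_i^{d-1}$ and vanishes only at $0$. So $\hat\Delta$ is nowhere dense. If $P\notin\hat\Delta$ and $P(z)=0$, $z\in\mathbb S$, then $dP(z)$ vanishes on $z$ but not identically. It is therefore nonzero on $z^\perp$, and $Z_P\subset\mathbb{CP}^n$ is a smooth hypersurface with $T_{[z]}Z_P=\ker dP(z)|_{z^\perp}$.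

**Definition 4.** For $P\in V\setminus\hat\Delta$, $Q\in V$ and $x=[z]\in Z_P$ with $z\in\mathbb S$, put
$$s_{P,Q}(x)=\frac{|Q(z)|}{|\partial P(z)|},\qquad S_P(Q)=\max_{Z_P}s_{P,Q}.$$

Example: for $P_t=z_1^2+tz_0z_1$, $t>0$, $n=1$, we have $Q=\dot P_t=z_0z_1$ and $\partial P_t=(tz_1,\,2z_1+tz_0)$. At the root $(1,0)$ we get $Q=0$, so $s=0$. At the root $z=(1,-t)/\sqrt{1+t^2}$ we get $|Q(z)|=t/(1+t^2)$ and $|\partial P_t(z)|=|(-t^2,-t)|/\sqrt{1+t^2}=t$, so $s=1/(1+t^2)$. The first root is fixed, and the second is at distance $\arctan t$ from the first. So $s$ is the actual speed of the root in both cases.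

**Lemma 2.** $S_P(Q)$ is continuous on $(V\setminus\hat\Delta)\times V$.

*Proof.* Let $(P_k,Q_k)\to(P,Q)$. Passing to a subsequence that realizes the upper limit, maximizers $x_k\in Z_{P_k}$ converge to some $x\in Z_P$, and $s_{P_k,Q_k}(x_k)\to s_{P,Q}(x)$; so $\limsup S_{P_k}(Q_k)\le S_P(Q)$. Conversely let $x=[z]$ be a maximizer for $(P,Q)$, and pick $e\in z^\perp$ with $dP(z)e\ne0$. The polynomial $\zeta\mapsto P(z+\zeta e)$ has a simple zero at $0$. By Hurwitz's theorem $P_k(z+\zeta e)$ has zeros $\zeta_k\to0$. The points $[z+\zeta_ke]\in Z_{P_k}$ tend to $x$, so $\liminf S_{P_k}(Q_k)\ge S_P(Q)$. $\square$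

**Lemma 3 (transport).** Let $t\mapsto P_t\in V\setminus\hat\Delta$ be smooth on an interval. For $q\in[1,\infty]$ and $s\le t$,
$$W_q(\mu_{P_s},\mu_{P_t})\le\int_s^t\|s_{P_r,\dot P_r}\|_{L^q(\mu_{P_r})}\,dr,$$
and for $q<\infty$ the integrand is continuous in $r$.

*Proof.* **Step 1: a flow carrying $Z_s$ to $Z_t$.** This step constructs a transport map. Let $Z_t=Z_{P_t}$ and $\mathcal Z=\{(t,x):x\in Z_t\}$. This is a manifold, because $dP_t\ne0$ on $z^\perp$, and it is proper over the interval. For $x=[z]\in Z_t$ put
$$v_t(x)=-\dot P_t(z)\,\frac{\overline{\partial P_t(z)}}{|\partial P_t(z)|^2}.$$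
Its Hermitian product with $z$ is a multiple of $\overline{dP_t(z)z}=0$, so $v_t\in z^\perp$. Replacing $z$ by $e^{i\theta}z$ multiplies $\dot P_t(z)$ by $e^{id\theta}$ and $\overline{\partial P_t(z)}$ by $e^{-i(d-1)\theta}$, hence $v_t$ by $e^{i\theta}$. So $v_t$ is a well-defined tangent vector. If $dP_t(z)w=0$, then $w$ is Hermitian orthogonal to $\overline{\partial P_t(z)}$, so both $v_t$ and $Jv_t$ are normal to $Z_t$. Moreover $|v_t|=s_{P_t,\dot P_t}$ and $\dot P_t+dP_t(v_t)=0$. The last identity says that $X=\partial_t+v_t$ is tangent to $\mathcal Z$. Its time component is $1$ and $\mathcal Z$ is proper over the interval, so integral curves exist as long as $t$ stays in the interval. They give diffeomorphisms $\varphi_{s,t}:Z_s\to Z_t$.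

**Step 2: the flow preserves the measures.** This step makes $\varphi_{s,t}$ admissible in the definition of $W_q$. For $n=1$ a bijection of $d$ points preserves counting measure. For $n\ge2$, let $\Omega$ be the pullback of $\omega^{n-1}$ to $\mathcal Z$, let $i_t:Z_t\to\mathcal Z$ be the inclusion and $\Theta$ the flow of $X$, so $i_t\circ\varphi_{s,t}=\Theta_{t-s}\circ i_s$. Since $d\Omega=0$, Cartan's formula gives
$$\frac{d}{dt}\varphi_{s,t}^*i_t^*\Omega=i_s^*\Theta_{t-s}^*\,d\,\iota_X\Omega=d\,\varphi_{s,t}^*\big(i_t^*\iota_X\Omega\big).$$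
The projection of $X$ to $\mathbb{CP}^n$ is $v_t$, hence $i_t^*\iota_X\Omega=(n-1)\,\omega(v_t,\cdot)|_{TZ_t}\wedge\omega^{n-2}$. This vanishes, because $\omega(v_t,w)=g(Jv_t,w)=0$ for $w\in TZ_t$. So $\varphi_{s,t}^*(\omega^{n-1}|_{Z_t})=\omega^{n-1}|_{Z_s}$. By Wirtinger's theorem $\omega^{n-1}/(n-1)!$ restricts to the volume form of $Z_t$; all multiplicities are $1$. Thus $(\varphi_{s,t})_*\mu_{P_s}=\mu_{P_t}$.

**Step 3: the estimate.** This step bounds the cost of the map. For $x\in Z_s$, $\mathrm d(x,\varphi_{s,t}(x))\le\int_s^ts_{P_r,\dot P_r}(\varphi_{s,r}(x))\,dr$. Minkowski's inequality in $L^q(\mu_{P_s})$ and Step 2 give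
$$W_q(\mu_{P_s},\mu_{P_t})\le\int_s^t\|s_{P_r,\dot P_r}\circ\varphi_{s,r}\|_{L^q(\mu_{P_s})}dr=\int_s^t\|s_{P_r,\dot P_r}\|_{L^q(\mu_{P_r})}dr.$$
The function $s_{P_r,\dot P_r}(\varphi_{s,r}(x))$ is jointly continuous in $(r,x)$ and $Z_s$ is compact, so its $L^q(\mu_{P_s})$-norm is continuous in $r$. $\square$

For $A\in V$ and $B\in V\setminus\hat\Delta$ we write from now on
$$P_t=(1-t)A+tB,\qquad Q=B-A.$$
Some polynomial vanishing on $\hat\Delta$ is nonzero at $B$. Along the segment it is a nonzero polynomial in $t$, so $P_t\notin\hat\Delta$ for all but finitely many $t\in[0,1]$. We want $\int_0^1\|s_{P_t,Q}\|_{L^q(\mu_{P_t})}dt$ to be small when $\|B-A\|$ is small.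

The obvious estimate is $s_{P_t,Q}\le\|Q\|/\min|\partial P_t|$, with the minimum over unit vectors above $Z_{P_t}$. It is good away from $\hat\Delta$ but too weak near it. In the example $P_t=z_1^2+tz_0z_1$ it reads $\frac12/t$, since $\|z_0z_1\|=\frac12$ and $|\partial P_t|=t$ at both roots. This is not integrable at $0$, although the true speeds are at most $1$. At every root the numerator $|Q|$ is small when the denominator is, and a bound by the distance to the discriminant does not see it. We must control the quotient itself.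

## 5. The normal speed is the least speed of a moving zero

**Lemma 4 (key inequality).** Let $P_t\in V\setminus\hat\Delta$ and $x_t\in Z_{P_t}$ be curves, both differentiable at $t_0$. Then $s_{P_{t_0},\dot P_{t_0}}(x_{t_0})\le|\dot x_{t_0}|_{\mathrm{FS}}$.

*Proof.* A local section of $\mathbb S\to\mathbb{CP}^n$ gives a lift $x_t=[z_t]$, $z_t\in\mathbb S$, differentiable at $t_0$. Since $|z_t|=1$, $\langle\dot z_{t_0},z_{t_0}\rangle=i\beta$ with $\beta$ real. Multiplying $z_t$ by $e^{-i\beta(t-t_0)}$ makes $\dot z_{t_0}\perp z_{t_0}$, so $|\dot z_{t_0}|=|\dot x_{t_0}|_{\mathrm{FS}}$. Differentiating $P_t(z_t)=0$ at $t_0$ gives $\dot P_{t_0}(z_{t_0})=-dP_{t_0}(z_{t_0})\dot z_{t_0}$, hence $|\dot P_{t_0}(z_{t_0})|\le|\partial P_{t_0}(z_{t_0})|\,|\dot x_{t_0}|_{\mathrm{FS}}$. $\square$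

The strength of the lemma is that the curve $x_t$ is arbitrary. It need not follow the flow of Lemma 3. In particular $x_t$ may be, at each time, a point where the normal speed is maximal. Then $\int_0^1S_{P_t}(Q)\,dt$ is at most the length of one curve in $\mathbb{CP}^n$.

Here is a case for $n=2$. Let $P_t=z_1z_2-tz_0^2$, $t\in(0,1]$, with $Q=-z_0^2$ and $\partial P_t=(-2tz_0,z_2,z_1)$, which vanishes only at $z=0$. At a zero $[1:x:y]$, $xy=t$, put $\rho^2=1+|x|^2+|y|^2$. The unit representative $(1,x,y)/\rho$ gives
$$s=\frac{1}{\rho\,\sqrt{4t^2+|x|^2+|y|^2}}.$$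
At zeros with $z_0=0$ we have $s=0$. Since $s$ decreases in $|x|^2+|y|^2\ge2|xy|=2t$, the maximum is
$$S_{P_t}(Q)=\frac1{\sqrt{1+2t}\,\sqrt{4t^2+2t}}=\frac{1}{(1+2t)\sqrt{2t}}.$$
The point $x_t=[1:\sqrt t:\sqrt t]$ is a maximizer. It is at distance $\arctan\sqrt{2t}$ from $[1:0:0]$ along a fixed geodesic, so its speed is $\frac{1}{(1+2t)\sqrt{2t}}$, with equality in Lemma 4. Hence $\int_0^1S_{P_t}(Q)\,dt=\arctan\sqrt2$, although $S_{P_t}(Q)^2$ is not integrable at $t=0$.

## 6. Semialgebraic selection and the $L^\infty$-length of segments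

To use Lemma 4 we need the curve of maximizers to have bounded length, uniformly in the segment. Semialgebraic geometry gives this. A set in $\mathbb R^k$ is semialgebraic if it is a finite Boolean combination of sets given by polynomial equations and inequalities, and a map is semialgebraic if its graph is. We use these facts from Bochnak–Coste–Roy, *Real Algebraic Geometry*, and van den Dries, *Tame Topology and O-minimal Structures*, Ch. 3 and 6.

1. Tarski–Seidenberg: sets defined by first-order formulas over semialgebraic sets are semialgebraic.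
2. Definable choice: if $E\subset\mathbb R^k\times\mathbb R^m$ is semialgebraic with projection $T$ to $\mathbb R^k$, there is a semialgebraic $\xi:T\to\mathbb R^m$ with graph in $E$.
3. A semialgebraic function of one variable is, off finitely many points, locally $C^1$ with derivative of constant sign $>0$, $<0$ or $=0$.
4. The fibers of a semialgebraic family have a uniformly bounded number of connected components.

For fact 2, the set $\{(a,x):x^2=a\}$ projects onto $a\ge0$ and $\xi(a)=\sqrt a$ is a semialgebraic choice. The function $\xi(p,t)=|t-p|$ illustrates the next lemma: for every $p$, removing at most one point from $(0,1)$ leaves at most two intervals of monotonicity.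

**Lemma 5.** Let $T\subset\mathbb R^k\times(0,1)$ and $\xi:T\to\mathbb R^m$ be semialgebraic. There is $K$ such that for every $p\in\mathbb R^k$ the set $T_p=\{t:(p,t)\in T\}$ is the union of at most $K$ points and at most $K$ open intervals on each of which every coordinate of $\xi(p,\cdot)$ is $C^1$ and monotone.

*Proof.* Let $M\subset T$ be the set of $(p,t)$ such that on some interval $(t-\delta,t+\delta)\subset T_p$ every $\xi_i(p,\cdot)$ is $C^1$ with derivative everywhere $>0$, everywhere $<0$, or everywhere $0$. This is a first-order condition, so $M$ is semialgebraic. The set $T_p$ is a finite union of points and open intervals, so by fact 3 $T_p\setminus M_p$ is finite. By fact 4 the numbers of components of $T_p\setminus M_p$ and of $M_p$ are bounded uniformly in $p$. On a component of the open set $M_p$ the sign of each $\dot\xi_i$ is locally constant, hence constant. $\square$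

To put $\mathbb{CP}^n$ into this setting, embed it in $\mathbb R^m=\mathrm{Herm}(n+1)$, $m=(n+1)^2$, by $[z]\mapsto zz^*$, $z\in\mathbb S$. The image is a real algebraic submanifold. Its coordinates in an orthonormal basis lie in $[-1,1]$, since $zz^*$ has Frobenius norm $1$. For $\dot z\perp z$,
$$|\dot zz^*+z\dot z^*|^2=2|\dot z|^2+2\,\mathrm{Re}\,(z^*\dot z)^2=2|\dot z|^2.$$
So Euclidean speed is $\sqrt2$ times Fubini–Study speed; the latter is at most the former, and the embedding is $\sqrt2$-Lipschitz.

**Lemma 6 ($L^\infty$-length).** There is $C_1=C_1(n,d)$ such that $\int_0^1S_{P_t}(Q)\,dt\le C_1$ for all $A\in V$, $B\in V\setminus\hat\Delta$.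

*Proof.* **Step 1: select the fastest point.** This step produces a curve to which Lemma 4 applies. Let $T=\{(A,B,t):t\in(0,1),\ P_t\notin\hat\Delta\}$, a semialgebraic set in $V\times V\times(0,1)$ with $V\cong\mathbb R^{2N+2}$. The set of $(A,B,t,x)$ with $(A,B,t)\in T$, $x\in Z_{P_t}$ and $s_{P_t,Q}(x)=S_{P_t}(Q)$ is given by a first-order formula, and projects onto $T$ because the maximum is attained. Definable choice gives a semialgebraic $\xi:T\to\mathbb{CP}^n\subset\mathbb R^m$ selecting such an $x$. Since $\dot P_t=Q$, Lemma 4 gives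
$$S_{P_t}(Q)\le|\dot\xi|_{\mathrm{FS}}\le\sum_{i\le m}|\dot\xi_i|$$
wherever $\xi(A,B,\cdot)$ is differentiable.

**Step 2: count monotone pieces.** This step bounds the length of the curve. Lemma 5 with $p=(A,B)$ gives $K=K(n,d)$. If $B\notin\hat\Delta$, then $T_{(A,B)}$ is $(0,1)$ minus finitely many points, so at most $K$ open intervals cover all but finitely many $t$, and on each every $\xi_i$ is $C^1$ and monotone with values in $[-1,1]$. On one interval $\int|\dot\xi_i|\,dt\le2$. Summing over intervals and coordinates, $C_1=2mK$ works. $\square$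

The selected point may jump between the monotone pieces; only the number of pieces matters. Lemma 6 gives a bound but not smallness: nothing confines the fastest point to a small region as $B\to A$. Smallness will come from the $L^1(\mu_{P_t})$-norm, where $\mathbb{CP}^n$ can be replaced by lines. On a line, $P_t$ has only finitely many zeros, and they stay close to those of $A$.

## 7. Restriction to lines and the $L^1$-length of segments

We need to know that a form is not too small on most lines. This comes from an integrability estimate.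

**Lemma 7.** If $\|P\|=1$, then $\int_{\mathbb{CP}^n}|P|^{-1/d}\,d\mathrm{vol}\le C$.

*Proof.* **Step 1: binary forms.** This step settles $n=1$. A nonzero binary form factors as $a=\lambda\prod_{i=1}^d(z\wedge a_i)$ with $|a_i|=1$, where $z\wedge w=z_0w_1-z_1w_0$. For unit vectors $|z\wedge w|^2+|\langle z,w\rangle|^2=1$, so
$$|z\wedge a_i|=\sin\mathrm d([z],[a_i])\le1,\qquad\text{and therefore}\qquad|\lambda|\ge\|a\|.\tag{1}$$
In polar coordinates on $\mathbb{CP}^1$ the area is $\sin r\cos r\,dr\,d\theta$, $0\le r\le\pi/2$. By the inequality of arithmetic and geometric means,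
$$\int_{\mathbb{CP}^1}|a|^{-1/d}\le\|a\|^{-1/d}\,\frac1d\sum_i\int_{\mathbb{CP}^1}\frac{dA}{\sin\mathrm d(x,a_i)}=\|a\|^{-1/d}\int_0^{\pi/2}\frac{2\pi\sin r\cos r}{\sin r}\,dr=2\pi\|a\|^{-1/d}.$$

**Step 2: lines through a maximum point.** This step reduces to Step 1. Let $|P(x_0)|=1$. In polar coordinates at $x_0$ the volume density is $\sin^{2n-1}r\cos r$ over the unit sphere $S^{2n-1}$ of $T_{x_0}\mathbb{CP}^n$, and $S^{2n-1}$ is fibered by circles over the space $\mathbb{CP}^{n-1}$ of lines $L\ni x_0$. So $d\mathrm{vol}=\sin^{2n-2}r\,dA_L\,d\sigma(L)$, where $dA_L$ is the area on $L$ and $\sigma$ is the standard measure on $\mathbb{CP}^{n-1}$. Every such $L$ has $\|P|_L\|=1$, so by Step 1 the integral is at most $2\pi\,\sigma(\mathbb{CP}^{n-1})$. $\square$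

Let $\Lambda$ be the space of complex lines in $\mathbb{CP}^n$ with its $U(n+1)$-invariant probability measure $dL$ (a point if $n=1$).

**Lemma 8 (Crofton formula).** For a smooth hypersurface $Z=Z_P$ of degree $d$, $P\notin\hat\Delta$, and Borel $f\ge0$ on $Z$,
$$\int f\,d\mu_P=\frac1d\int_\Lambda\sum_{x\in Z\cap L}f(x)\,dL.$$

*Proof.* For $n=1$ this is the definition of $\mu_P$. Let $n\ge2$. Let $I=\{(x,L):x\in L\}$, with projections $p:I\to\mathbb{CP}^n$ and $\pi:I\to\Lambda$, and use $U(n+1)$-invariant Riemannian metrics on $I$ and $\Lambda$. Since $p$ is a submersion, $I_Z=p^{-1}(Z)$ is a submanifold, a $\mathbb{CP}^{n-1}$-bundle over $Z$ with $T_{(x,L)}I_Z=(dp)^{-1}(T_xZ)$, and $\dim_{\mathbb R}I_Z=4(n-1)=\dim_{\mathbb R}\Lambda$. The area formula for $\pi|_{I_Z}$ and the coarea formula for $p|_{I_Z}$ give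
$$\int_\Lambda\sum_{x\in Z\cap L}f(x)\,dL=\int_Zf\,\kappa\,d\mathcal H^{2n-2},$$
where $\kappa(x)$ is the integral over $p^{-1}(x)$ of the quotient of the two Jacobians, up to a fixed constant. This quotient is determined by $T_{(x,L)}I_Z$, so $\kappa(x)$ depends only on $(x,T_xZ)$, in a $U(n+1)$-invariant way. The group $U(n+1)$ acts transitively on pairs (point, complex hyperplane of the tangent space): it is transitive on points, and the stabilizer of $[e_0]$ contains a copy of $U(n)$ acting on $e_0^\perp$. So $\kappa$ is a universal constant. For $Z$ a hyperplane and $f=1$, almost every line meets $Z$ once, and $\kappa=1/\mathrm{vol}(\mathbb{CP}^{n-1})$. Divide by $d$. $\square$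

**Lemma 9 ($L^1$-length).** There is $C_2=C_2(n,d)$ such that if $\|A\|=1$, $B\notin\hat\Delta$ and $\varepsilon=\|B-A\|$, then
$$\int_0^1\|s_{P_t,Q}\|_{L^1(\mu_{P_t})}\,dt\le C_2\,\varepsilon^{1/d}.$$
If $n=1$, moreover $\int_0^1S_{P_t}(Q)\,dt\le C_2\,\varepsilon^{1/d}$.

*Proof.* **Step 1: $A$ is not small on the average line.** This step prepares the final integration. For $L\in\Lambda$ we have $|A|\le\|A|_L\|$ on $L$, so $\|A|_L\|^{-1/d}$ is at most the mean of $|A|^{-1/d}$ over $L$ (both are $\infty$ if $A|_L\equiv0$). Averaging over $L$ the mean over $L$ gives a $U(n+1)$-invariant probability measure on $\mathbb{CP}^n$, which is the normalized volume. With Lemma 7,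
$$\int_\Lambda\|A|_L\|^{-1/d}\,dL\le\frac1{\mathrm{vol}(\mathbb{CP}^n)}\int_{\mathbb{CP}^n}|A|^{-1/d}\,d\mathrm{vol}\le C.\tag{2}$$
In particular $A|_L\not\equiv0$ for a.e. $L$.

**Step 2: on almost every line, $P_t$ has simple roots for all but finitely many $t$.** This step makes roots on lines into differentiable curves. For $n=1$, $B|_L=B$ has $d$ simple roots by assumption. For $n\ge2$, the fiber of $\pi:I\to\Lambda$ over $L$ is $L$, so the kernel of the differential of $I_{Z_B}\to\Lambda$ at $(x,L)$ is $T_xL\cap T_xZ_B$. Write $x=[z]$, $L=\mathbb P(W)$. This kernel is zero exactly when $dB(z)\neq0$ on the complex line $W\cap z^\perp$, that is, when $x$ is a simple root of $B|_L$. So $L$ is a regular value if and only if $B|_L$ has $d$ simple roots; a line inside $Z_B$ consists of critical points and is not regular. By Sard's theorem a.e. $L$ is regular. For such $L$ the discriminant of $P_t|_L$ is a polynomial in $t$ that is nonzero at $t=1$, hence nonzero for all but finitely many $t$.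

Fix $L$ with this property and with $A|_L\not\equiv0$. Identify $L\cong\mathbb{CP}^1$ unitarily and put $a=A|_L$, $b=Q|_L$, $\eta=\varepsilon/\|a\|$; then $P_t|_L=a+tb$.

**Step 3: compare normal speeds on $L$ with speeds of roots in $L$.** This step uses Lemma 4 on the line. On the semialgebraic set of $(a,b,t)$ with $t\in(0,1)$ and $a+tb$ having $d$ distinct roots, definable choice gives a semialgebraic ordering $(x_1,\dots,x_d)$ of the roots. Apply Lemma 5 to all coordinates $x_{j,i}$, $1\le j\le d$, $1\le i\le4$, of all $x_j$ in $\mathrm{Herm}(2)=\mathbb R^4$, and call the bound $K'=K'(d)$. Since $L\subset\mathbb{CP}^n$ is isometrically embedded, Lemma 4 in $\mathbb{CP}^n$ gives, for all but finitely many $t$,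
$$\sum_{x\in Z_{P_t}\cap L}s_{P_t,Q}(x)\le\sum_j|\dot x_j(t)|_{\mathrm{FS}}\le\sum_{j,i}|\dot x_{j,i}(t)|.\tag{3}$$

**Step 4: the roots stay near the roots of $a$.** This step is where the smallness comes from. If $x\in L$ and $P_t(x)=0$, then $|a(x)|=t|b(x)|\le\varepsilon$. Write $a=\lambda\prod(z\wedge a_i)$. By (1), $\prod_i\sin\mathrm d(x,a_i)\le\varepsilon/\|a\|=\eta$, so $\min_i\sin\mathrm d(x,a_i)\le\eta^{1/d}$. If $\eta\le1$, then, since $r\le\frac\pi2\sin r$ on $[0,\frac\pi2]$, all roots at all times lie in $d$ balls of radius $\frac\pi2\eta^{1/d}$. The embedding is $\sqrt2$-Lipschitz, so each $x_{j,i}$ takes values in a union of $d$ real intervals of length at most $\sqrt2\,\pi\,\eta^{1/d}$. On an interval of $t$ where $x_{j,i}$ is $C^1$ and monotone, its image is connected, so it has length at most $\sqrt2\,\pi d\,\eta^{1/d}$, and this bounds $\int|\dot x_{j,i}|\,dt$ there. If $\eta>1$, use the bound $2\le2\eta^{1/d}$ instead. Summing over at most $K'$ intervals and all $i,j$, (3) gives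
$$\int_0^1\sum_{x\in Z_{P_t}\cap L}s_{P_t,Q}(x)\,dt\le C\,\eta^{1/d}=C\,\varepsilon^{1/d}\,\|A|_L\|^{-1/d}.\tag{4}$$
For $n=1$ we have $L=\mathbb{CP}^1$, $\|A|_L\|=1$ and $S_{P_t}(Q)\le\sum_xs_{P_t,Q}(x)$, which proves the second claim.

**Step 5: integrate over lines.** This step returns to $\mathbb{CP}^n$. Let $U\subset(0,1)\times\Lambda$ be the set of $(t,L)$ such that $P_t\notin\hat\Delta$ and $P_t|_L$ has $d$ simple roots. It is open, and simple roots vary continuously, so the integrand of (4) is continuous on $U$. For a.e. $L$ only finitely many $t$ are missing, so the complement of $U$ is null, and for a.e. $t$ its slice in $\Lambda$ is null. By Lemma 8, Tonelli's theorem, (4) and (2),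
$$\int_0^1\|s_{P_t,Q}\|_{L^1(\mu_{P_t})}dt=\frac1d\int_\Lambda\int_0^1\sum_{x\in Z_{P_t}\cap L}s_{P_t,Q}(x)\,dt\,dL\le C\varepsilon^{1/d}\int_\Lambda\|A|_L\|^{-1/d}dL\le C\varepsilon^{1/d}.\qquad\square$$

The factor $\|A|_L\|^{-1/d}$ in (4) is infinite on lines contained in $Z_A$, such as the line $z_1=0$ for $A=z_1z_2$, $n=2$. So (4) is usable after averaging over lines but not after taking a supremum. This is why restriction to lines gives smallness in $L^1$ and not in $L^\infty$.

## 8. The potential $\log|P|$: weak continuity and the lower bound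

Two facts remain. Segments pass through $\hat\Delta$ at finitely many times, and we need $t\mapsto\mu_{P_t}$ to be continuous there. We also need $W_1$ to be bounded below by the Fubini–Study distance.

**Lemma 10.** (a) With $u_P=\log|P|$ on $\mathbb{CP}^n$ and a constant $c_{n,d}>0$, for all $f\in C^\infty(\mathbb{CP}^n)$,
$$\int f\,d\mu_P=\frac1{\mathrm{vol}(\mathbb{CP}^n)}\int f\,d\mathrm{vol}+c_{n,d}\int u_P\,\Delta f\,d\mathrm{vol}.$$
(b) $[P]\mapsto\mu_P$ is weakly continuous, hence $W_q$-continuous for $q<\infty$. (c) $c\,\mathrm d_{\mathrm{FS}}(P,P')\le W_1(\mu_P,\mu_{P'})$.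

*Proof of (a).* In a local holomorphic lift $z(\zeta)$ we have $u_P=\log|P(z(\zeta))|-d\log|z(\zeta)|$, and $i\partial\bar\partial\log|z|$ is a constant multiple of $\omega$. So the Poincaré–Lelong formula reads $\frac i\pi\partial\bar\partial u_P=\sum m_i[Z_i]-\mathrm{const}\cdot\omega$, with a constant depending only on $d$. Pair this with $f\omega^{n-1}/(n-1)!$. By Wirtinger's theorem the current of integration gives $\sum m_i\int_{Z_i}f\,d\mathcal H^{2n-2}$, and $\omega^n$ is a multiple of $d\mathrm{vol}$. Since $\omega$ is closed, the left side is $\int u_P\frac i\pi\partial\bar\partial f\wedge\omega^{n-1}/(n-1)!$, and $i\partial\bar\partial f\wedge\omega^{n-1}$ is a positive constant times $\Delta f\,d\mathrm{vol}$. Divide by $d\,\mathrm{vol}(\mathbb{CP}^{n-1})$. The constant in front of $\int f\,d\mathrm{vol}$ does not depend on $P$. Taking $f=1$ and $P=z_0^d$, for which $\mu_P$ has mass $1$, we see that it is $1/\mathrm{vol}(\mathbb{CP}^n)$.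

*Proof of (b).* Choose representatives $P_k\to P$ with $\|P_k\|=\|P\|=1$. Then $u_{P_k}\to u_P$ off the null set $Z_P$. Since $(\log s)^2\le Cs^{-1/d}$ for $0<s\le1$, Lemma 7 gives
$$\int u_{R}^2\,d\mathrm{vol}\le C\qquad\text{whenever }\|R\|=1.\tag{5}$$
Almost everywhere convergence and an $L^2$ bound imply $u_{P_k}\to u_P$ in $L^1$, by Vitali's theorem. By (a), $\int f\,d\mu_{P_k}\to\int f\,d\mu_P$ for smooth $f$, and smooth functions are dense in $C^0$.

*Proof of (c).* **Step 1: $W_1$ controls the difference of potentials.** This step turns transport distance into an $L^1$ bound. Choose representatives with $\|P\|=1$ and $\int u_P=\int u_{P'}$, and let $w=u_P-u_{P'}$. For smooth real $h$ with $|h|\le1$ and mean $\bar h$, solve $\Delta f=h-\bar h$. The Green function of $\mathbb{CP}^n$, of real dimension $2n$, satisfies $|\nabla_xG(x,y)|\le C\,\mathrm d(x,y)^{1-2n}$, which is integrable in $y$ uniformly in $x$; so $\mathrm{Lip}(f)\le C$. Since $\int w=0$, part (a) gives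
$$\int wh=\int w\,\Delta f=c_{n,d}^{-1}\int f\,d(\mu_P-\mu_{P'})\le C\,W_1(\mu_P,\mu_{P'}).$$
Taking smooth $h$ with $|h|\le1$ converging almost everywhere to the sign of $w$, we get $\|w\|_{L^1}\le CW_1(\mu_P,\mu_{P'})$.

**Step 2: pass from $\log|P|$ to $|P|^2$.** This step removes the logarithm. By (5) for $R=P'/\|P'\|$, $\int u_{P'}\ge\mathrm{vol}(\mathbb{CP}^n)\log\|P'\|-C$, while $\int u_{P'}=\int u_P\le0$. So $\|P'\|\le M(n,d)$. With $|e^x-e^y|\le\max(e^x,e^y)|x-y|$ for $x=2u_P$, $y=2u_{P'}$ we get $\big\||P|^2-|P'|^2\big\|_{L^1}\le CW_1$.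

**Step 3: recover the coefficients.** This step returns to $\mathbb{CP}^N$. Let $(b_\alpha)$ be a basis of $V$, orthonormal for the fixed Hermitian product, and let $p,p'$ be the coefficient vectors of $P,P'$. The linear map sending a Hermitian matrix $h$ to the function $\sum h_{\alpha\beta}b_\alpha\overline{b_\beta}$ on $\mathbb S$ is injective. Indeed, a form of bidegree $(d,d)$ vanishing on $\mathbb S$ vanishes on $\mathbb C^{n+1}$ by homogeneity, and the products $b_\alpha\overline{b_\beta}$ are linearly independent. These functions descend to $\mathbb{CP}^n$, and all norms on a finite-dimensional space are equivalent, so Step 2 gives $\|pp^*-p'p'^*\|\le CW_1$ in the Frobenius norm. Let $\theta=\mathrm d_{\mathrm{FS}}(P,P')$. The unit matrices in the directions $pp^*$ and $p'p'^*$ have inner product $\cos^2\theta$, so the distance from $pp^*$ to the line $\mathbb R\,p'p'^*$ is $|p|^2\sqrt{1-\cos^4\theta}\ge|p|^2\sin\theta$. Since $\|P\|=1$ forces $|p|\ge c$, and $\theta\le\frac\pi2\sin\theta$, (c) follows. $\square$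

## 9. Interpolation between $L^1$ and $L^\infty$: proof of Theorem A

**Proposition 11.** Let $\|A\|=1$, $B\notin\hat\Delta$, $\varepsilon=\|A-B\|<1$, $1\le q<\infty$. Then $W_q^{\mathrm{in}}([A],[B])\le C\varepsilon^{1/(dq)}$. If $n=1$, then $W_q^{\mathrm{in}}([A],[B])\le C\varepsilon^{1/d}$.

*Proof.* **Step 1: bound the integral of the speed.** This step combines Lemmas 6 and 9. Since $\|P_t\|\ge1-t\varepsilon>0$, the curve $[P_t]$ is defined on $[0,1]$. Let $g(t)=\|s_{P_t,Q}\|_{L^q(\mu_{P_t})}$, defined and continuous off finitely many $t$ by Lemma 3. Since $\mu_{P_t}$ is a probability measure, $\|f\|_{L^q}\le\|f\|_{L^1}^{1/q}\|f\|_{L^\infty}^{1-1/q}$. Hölder's inequality in $t$ then gives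
$$\int_0^1g\,dt\le\Big(\int_0^1\|s_{P_t,Q}\|_{L^1(\mu_{P_t})}dt\Big)^{1/q}\Big(\int_0^1S_{P_t}(Q)\,dt\Big)^{1-1/q}\le C_2^{1/q}\,\varepsilon^{1/(dq)}\,C_1^{1-1/q}\le\max(C_1,C_2)\,\varepsilon^{1/(dq)}.$$
For $n=1$ use $g(t)\le S_{P_t}(Q)$ and the second part of Lemma 9 to get $\int_0^1g\le C_2\varepsilon^{1/d}$.

**Step 2: pass through the exceptional times.** This step makes the segment an admissible curve. By Lemma 3, $W_q(\mu_{P_s},\mu_{P_t})\le\int_s^tg$ if $[s,t]$ contains no exceptional time. By Lemma 10(b), $t\mapsto\mu_{P_t}$ is $W_q$-continuous on all of $[0,1]$, so the inequality persists when $s$ or $t$ tends to an exceptional time. By the triangle inequality it holds for all $0\le s\le t\le1$. Lemma 1 gives $W_q^{\mathrm{in}}([A],[B])\le\int_0^1g$. $\square$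

**Proof of Theorem A.** **Step 1: the upper bound for close points.** This step removes the condition $B\notin\hat\Delta$ and passes to $\mathrm d_{\mathrm{FS}}$. By scaling, Proposition 11 says $W_q^{\mathrm{in}}([A],[B])\le C(\|A-B\|/\|A\|)^{1/(dq)}$ whenever $B\notin\hat\Delta$ and $\|A-B\|<\|A\|$. Let $P_0,P_1\in P_{n,d}$ and $\delta=\mathrm d_{\mathrm{FS}}(P_0,P_1)$. Unit coefficient vectors with inner product $\cos\delta\ge0$ are at distance $2\sin(\delta/2)\le\delta$. After rescaling we get representatives $A_0,A_1$ with $\|A_0\|=1$ and $\|A_0-A_1\|\le C_3\delta$, for a constant $C_3=C_3(n,d)$. Suppose $C_3\delta\le\frac12$; then $\|A_1\|\ge\frac12$. Since $\hat\Delta$ is nowhere dense, we can choose $B\notin\hat\Delta$ with $\varepsilon'=\|B-A_1\|$ arbitrarily small. Then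
$$W_q^{\mathrm{in}}(P_0,P_1)\le W_q^{\mathrm{in}}([A_0],[B])+W_q^{\mathrm{in}}([A_1],[B])\le C(C_3\delta+\varepsilon')^{1/(dq)}+C(2\varepsilon')^{1/(dq)},$$
and $\varepsilon'\to0$ gives $W_q^{\mathrm{in}}(P_0,P_1)\le C\delta^{1/(dq)}$, with $C$ independent of $q$ because $C_3^{1/(dq)}\le\max(1,C_3)$.

**Step 2: the upper bound for all points.** This step covers $\delta>1/(2C_3)$. Divide a Fubini–Study geodesic into boundedly many steps of length at most $1/(2C_3)$. Step 1 bounds $W_q^{\mathrm{in}}(P_0,P_1)$ by a constant, and $\delta^{1/(dq)}\ge\min(1,1/(2C_3))$. For $n=1$ both steps work with exponent $1/d$.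

**Step 3: the lower bound and compactness.** This step identifies the topology. We have $W_q^{\mathrm{in}}\ge W_q\ge W_1$, and Lemma 10(c) gives the left inequality of the theorem. So $W_q^{\mathrm{in}}$ is finite, positive off the diagonal, symmetric and satisfies the triangle inequality: it is a metric. The identity $(\mathbb{CP}^N,\mathrm d_{\mathrm{FS}})\to(P_{n,d},W_q^{\mathrm{in}})$ is a continuous surjection from a compact space, so the target is compact, and by the lower bound the identity is a homeomorphism.

**Step 4: no exponent above $1/d$.** This step shows the stated optimality. Let $P_0=z_1^d$ and $P_\varepsilon=z_1^d-\varepsilon z_0^d$, $0<\varepsilon\le1$. The two monomials are linearly independent, so $\mathrm d_{\mathrm{FS}}(P_0,P_\varepsilon)$ is bounded above and below by positive multiples of $\varepsilon$. The function $f=\mathrm d(\cdot,\{z_1=0\})$ is $1$-Lipschitz and $\sin f=|z_1|/|z|$. It vanishes $\mu_{P_0}$-almost everywhere, and on $Z_{P_\varepsilon}$, the union of the hyperplanes $z_1=\zeta\varepsilon^{1/d}z_0$ with $\zeta^d=1$,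 it satisfies $\sin f=\varepsilon^{1/d}|z_0|/|z|$. Hence
$$W_q^{\mathrm{in}}(P_0,P_\varepsilon)\ge W_1(\mu_{P_0},\mu_{P_\varepsilon})\ge\int f\,d\mu_{P_\varepsilon}\ge\varepsilon^{1/d}\int\frac{|z_0|}{|z|}\,d\mu_{P_\varepsilon}\ge c\,\varepsilon^{1/d}.\tag{6}$$
For the last inequality, $\varepsilon\mapsto\int\frac{|z_0|}{|z|}d\mu_{P_\varepsilon}$ is continuous on $[0,1]$ by Lemma 10(b). It is positive for every $\varepsilon\in[0,1]$, since $z_0$ does not vanish identically on any of the hyperplanes in question. Letting $\varepsilon\to0$ in (6) excludes every exponent larger than $1/d$. For $q=1$, and for $n=1$, the exponent $1/d$ is attained, by Steps 1 and 2. $\square$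

## 10. Fekete points and the distance $W_\infty^{\mathrm{in}}$: proof of Theorem B

At $q=\infty$ the exponent $1/(dq)$ degenerates, so interpolation is useless. Instead of one fastest point depending on $P$ and $Q$, we choose finitely many points depending on $P$ only that control $S_P(Q)$ for all $Q$ at once. Curves of such configurations then control the $W_\infty$-speed.

We first record the formal properties. A $W_\infty$-Lipschitz curve is $W_q$-Lipschitz with no larger metric derivative, so $W_q^{\mathrm{in}}\le W_\infty^{\mathrm{in}}$. Next, $W_\infty^{\mathrm{in}}$ is symmetric, satisfies the triangle inequality, and is at least $W_1\ge c\,\mathrm d_{\mathrm{FS}}$, hence positive off the diagonal. Finally, $W_\infty$ is weakly lower semicontinuous: if $\mu_k\to\mu$ and $\nu_k\to\nu$ weakly with couplings supported in $\{\mathrm d\le r_k\}$ and $r_k\to r$, then a weak limit of these couplings couples $\mu$ and $\nu$ and is supported in $\{\mathrm d\le r\}$.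

**Step 1: finitely many points that see every $Q$.** This step produces the configurations. For $P\in V\setminus\hat\Delta$ and $x=[z]\in Z_P$ let $e_x\in V^*$ be $e_x(Q)=Q(z)/|\partial P(z)|$, defined up to phase, so $|e_x(Q)|=s_{P,Q}(x)$. All $e_x$ annihilate $P$. They span the $N$-dimensional annihilator of $P$: if all $e_x$ annihilate $Q$, then $Q$ vanishes on $Z_P$, so $P\mid Q$ because $P$ is reduced, and $Q\in\mathbb CP$. Choose $(x_1,\dots,x_N)\in Z_P^N$ maximizing $|e_{x_1}\wedge\dots\wedge e_{x_N}|$; the maximum exists by compactness and is positive. For $x\in Z_P$ write $e_x=\sum\lambda_ie_{x_i}$. Replacing $x_i$ by $x$ multiplies the wedge product by $\lambda_i$, so $|\lambda_i|\le1$ by maximality. Hence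
$$S_P(Q)\le\sum_{i=1}^Ns_{P,Q}(x_i)\qquad\text{for all }Q\in V.\tag{7}$$
For $n=1$, $d=2$ we have $N=2$, and $x_1,x_2$ must be the two distinct roots of $P$, since equal points give wedge product $0$.

Let $V_1$ be the unit sphere of $V$ for the fixed Hermitian norm. By definable choice the $x_i(P)$, $P\in V_1\setminus\hat\Delta$, can be chosen semialgebraic in $P$. Let $\Gamma\subset V\times(\mathbb R^m)^N$ be the graph of $P\mapsto(x_1(P),\dots,x_N(P))$ over $V_1\setminus\hat\Delta$, a bounded semialgebraic set, and let $\pi:V\times(\mathbb R^m)^N\to V$ be the projection.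

**Step 2: short arcs inside $\Gamma$.** This step supplies paths. We quote the following theorem (Kurdyka, *On a subanalytic stratification satisfying a Whitney property with exponent 1*, LNM 1524 (1992), 316–322; Kurdyka–Parusiński, *Quasi-convex decomposition in o-minimal structures*, Adv. Stud. Pure Math. 43 (2006)): every bounded semialgebraic set $\Gamma$ is a finite union of semialgebraic sets $\Gamma_j$ such that, for some $C$, any $a,b\in\Gamma_j$ are joined by a rectifiable arc in $\Gamma_j$ of length at most $C|a-b|$. As an example of what is gained, the slit disk $\{|x|<1\}\setminus([0,1)\times\{0\})$ in $\mathbb R^2$ does not have this property itself, because points on the two sides of the slit can be close while every arc joining them inside the set goes around the origin. It is the union of an upper and a lower open half disk and the segment $(-1,0)\times\{0\}$, which are convex. We apply the theorem to the $\Gamma$ of Step 1.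

**Step 3: the $W_\infty$-speed of a Lipschitz curve in $\Gamma$.** This step shows that if $a_t=(P_t,x_{1,t},\dots,x_{N,t})\in\Gamma$, $t\in[0,1]$, is Lipschitz, then $t\mapsto\mu_{P_t}$ is $W_\infty$-Lipschitz with metric derivative at most $N|\dot a_t|$ for a.e. $t$. The set $\{P_t\}$ is compact in the open set $V\setminus\hat\Delta$, so for $t'$ near $t$, uniformly, the segment $[P_t,P_{t'}]$ lies in a compact subset of $V\setminus\hat\Delta$. There $S_P(R)\le C'|R|$ by Lemma 2, with $C'$ depending on the curve. Lemma 3 on this segment shows that $\mu_{P_t}$ is $W_\infty$-Lipschitz. At a point of differentiability, Lemma 3, Lemma 2 and the homogeneity $S_P(\lambda R)=|\lambda|S_P(R)$ give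
$$W_\infty(\mu_{P_t},\mu_{P_{t+h}})\le\int_0^1S_{P_t+r(P_{t+h}-P_t)}(P_{t+h}-P_t)\,dr=|h|\big(S_{P_t}(\dot P_t)+o(1)\big).$$
By (7) and Lemma 4 applied to each curve $x_{i,t}\in Z_{P_t}$, for a.e. $t$, $S_{P_t}(\dot P_t)\le\sum_i|\dot x_{i,t}|_{\mathrm{FS}}\le N|\dot a_t|$.

Parametrizing the arcs of Step 2 proportionally to arclength, we conclude
$$W_\infty^{\mathrm{in}}([\pi a],[\pi b])\le C|a-b|\qquad\text{for }a,b\in\Gamma_j.\tag{8}$$

**Step 4: the same bound on $\overline{\Gamma_j}$.** This step reaches the polynomials in $\hat\Delta$. Given $a\in\overline{\Gamma_j}$, choose $a_k\in\Gamma_j$ with $a_k\to a$ and $|a_{k+1}-a_k|\le2^{-k}$. Concatenate the arcs of Step 2 from $a_k$ to $a_{k+1}$, from $a_{k+1}$ to $a_{k+2}$, and so on. The total length $\ell$ is at most $C2^{-k}$, and the concatenation converges to $a$. (If $\ell=0$, then $a_k=a$ and there is nothing to prove.) Parametrize it by arclength on $[0,\ell)$. By Step 3 the measures form an $N$-Lipschitz curve for $W_\infty$ on $[0,\ell)$. By Lemma 10(b) they converge weakly to $\mu_{\pi a}$ at $\ell$,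 and by lower semicontinuity the curve completed by its endpoint is still $N$-Lipschitz. So $W_\infty^{\mathrm{in}}([\pi a_k],[\pi a])\le C2^{-k}\to0$. Choosing $b_k\to b$ similarly and passing to the limit in $W_\infty^{\mathrm{in}}([\pi a_k],[\pi b_k])\le C|a_k-b_k|$, we get (8) for all $a,b\in\overline{\Gamma_j}$.

**Step 5: finite diameter.** This step shows that $W_\infty^{\mathrm{in}}$ is finite. Since $V_1\setminus\hat\Delta$ is dense in $V_1$ and $\bigcup_j\pi(\overline{\Gamma_j})$ is compact and contains it, $\bigcup_j\pi(\overline{\Gamma_j})=V_1$. Two points of $V\setminus\hat\Delta$ can be joined there by a piecewise smooth path: the complex line through them meets $\hat\Delta$ in finitely many points, and $\mathbb C$ minus finitely many points is path connected. By Lemma 3 and the boundedness of $S$ on compact sets, such a path is $W_\infty$-Lipschitz, so it has finite $W_\infty$-length. Fix one point in each nonempty $\Gamma_j$. Any $P\in V_1$ is at distance at most $C$ from one of these finitely many points, by (8) on $\overline{\Gamma_j}$, and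 their mutual distances are finite. So $W_\infty^{\mathrm{in}}$ has finite diameter $D$.

**Step 6: the Hölder bound.** This step compares with $\mathrm d_{\mathrm{FS}}$; the point is that close elements of $P_{n,d}$ may have distant configurations, and representatives in $V_1$ that differ by a phase. On the compact semialgebraic set $\overline{\Gamma_i}\times\overline{\Gamma_j}$ consider
$$f(a,b)=\|\pi a(\pi a)^*-\pi b(\pi b)^*\|_F=\sqrt2\,\sin\mathrm d_{\mathrm{FS}}([\pi a],[\pi b]),$$
where $\pi a$ is identified with its coefficient vector; it vanishes exactly when $[\pi a]=[\pi b]$. If $f$ has no zero, then $f\ge c$ and $W_\infty^{\mathrm{in}}\le D\le Cf^{\alpha}$ for any $\alpha>0$. Otherwise the Łojasiewicz inequality (Bochnak–Coste–Roy, Cor. 2.6.7), which compares $f$ with the distance to its zero set, gives $\alpha_{ij}>0$ and $(a',b')$ with $[\pi a']=[\pi b']$ and $|a-a'|+|b-b'|\le Cf(a,b)^{\alpha_{ij}}$. By (8) on the closures,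
$$W_\infty^{\mathrm{in}}([\pi a],[\pi b])\le W_\infty^{\mathrm{in}}([\pi a],[\pi a'])+W_\infty^{\mathrm{in}}([\pi b'],[\pi b])\le Cf(a,b)^{\alpha_{ij}}.$$
Let $\alpha$ be the minimum of the $\alpha_{ij}$ over the finitely many pairs for which $f$ has a zero; the pairs with $i=j$ and $\Gamma_i\neq\emptyset$ are among them. Since $f\le\sqrt2$ and $f\le\sqrt2\,\mathrm d_{\mathrm{FS}}$, and since by Step 5 every pair of points of $P_{n,d}$ arises, we get $W_\infty^{\mathrm{in}}\le C\,\mathrm d_{\mathrm{FS}}^\alpha$. By (6), $W_\infty^{\mathrm{in}}(P_0,P_\varepsilon)\ge W_1(\mu_{P_0},\mu_{P_\varepsilon})\ge c\varepsilon^{1/d}$ for the family there, so $\alpha\le1/d$. Finally, the identity from $(\mathbb{CP}^N,\mathrm d_{\mathrm{FS}})$ to $(P_{n,d},W_\infty^{\mathrm{in}})$ is continuous, so the latter space is compact. $\square$
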